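\title{Positive Lyapunov exponent at all couplings for quasiperiodic operators with Lipschitz monotone potentials}

\begin{abstract}
We consider discrete one-dimensional Schr\"odinger operators with potential $\lambda v(x+m\alpha)$, where $v$ is $1$-periodic and Lipschitz monotone on $[0,1)$. We prove that for every irrational frequency $\alpha$ and every coupling $\lambda>0$ the Lyapunov exponent is bounded below by a positive constant on the whole energy axis. For Diophantine $\alpha$ this gives uniform localization for all phases and all couplings, which answers a question of Jitomirskaya and Kachkovskiy. If the exponent vanished at one energy, the transfer matrices would preserve an integrable family of metrics. Monotonicity makes the $n$-step transfer matrix rotate a vector by an angle of order $n$ as the phase goes around the circle, and the jumps of the potential must undo this rotation; but the jumps are unipotent, and a unipotent near-isometry is close to the identity. We also show that the bound is uniform on compact sets of irrational frequencies,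 that it fails at rational frequencies, that it extends to several well-separated jumps, and that it can fail for three jumps on one orbit.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operators and the question}

A $1$-periodic function $v:\mathbb R\to\mathbb R$ is called \emph{admissible} if there are constants $0<\gamma_-\le\gamma_+<\infty$ with
\[
\gamma_-(y-x)\le v(y)-v(x)\le\gamma_+(y-x)\qquad\text{for all }0\le x<y<1 .
\]
The basic example is the fractional part $v(x)=\{x\}$. An admissible $v$ increases along $[0,1)$ and is periodic, so it jumps down at the integers, by at least $\gamma_-$. For $\lambda>0$ and $\alpha,x\in\mathbb R$ consider the bounded self-adjoint operator on $\ell^2(\mathbb Z)$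
\[
(H_{\alpha,\lambda}(x)\psi)(m)=\psi(m+1)+\psi(m-1)+\lambda v(x+m\alpha)\psi(m).
\]
A solution of $H_{\alpha,\lambda}(x)\psi=E\psi$ is propagated by the transfer matrices
\[
A_n(x,E)=\prod_{j=n-1}^{0}\begin{pmatrix}E-\lambda v(x+j\alpha)&-1\\1&0\end{pmatrix}
\]
(the factor $j=n-1$ on the left), which map $(\psi(0),\psi(-1))$ to $(\psi(n),\psi(n-1))$. The \emph{Lyapunov exponent}
\begin{equation}\label{eq:lyap}
\gamma(E)=\gamma_{v,\alpha,\lambda}(E)=\lim_{n\to\infty}\frac1n\int_0^1\ln\|A_n(x,E)\|\,dx
\end{equation}
is their averaged exponential growth rate. The integrals form a subadditive sequence, because $A_{n+l}(x,E)=A_l(x+n\alpha,E)A_n(x,E)$; hence the limit exists and equals the infimum over $n$. Since $\det A_n=1$, we have $\|A_n\|\ge1$ and $\gamma\ge0$.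

An operator $H$ of this form exhibits \emph{uniform localization} if it has pure point spectrum and there are $C,c>0$ such that every eigenfunction $\psi$ with $\|\psi\|_{\ell^\infty}=1$ admits $n_0(\psi)$ with $|\psi(n)|\le Ce^{-c|n-n_0|}$ for all $n$. It exhibits \emph{uniform Lyapunov localization} if it has pure point spectrum and for every $\delta>0$ there is $C(\delta)$ such that every eigenfunction $\psi$ with $H\psi=E\psi$, $\|\psi\|_{\ell^\infty}=1$, admits $n_0(\psi)$ with $|\psi(n)|\le C(\delta)e^{-(\gamma(E)-\delta)|n-n_0|}$ for all $n$. The second property gives decay at the rate $\gamma(E)$, so it says little at energies where $\gamma(E)$ is small; the first asks for one rate for all eigenfunctions.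

Write $\|y\|_{\mathbb T}$ for the distance from $y$ to $\mathbb Z$. The frequency $\alpha$ is \emph{Diophantine} if there are $c,\tau>0$ with $\|q\alpha\|_{\mathbb T}\ge c|q|^{-\tau}$ for all integers $q\ne0$. The following results are known for admissible $v$ and Diophantine $\alpha$.
\begin{itemize}
\item[(K1)] $\gamma(E)$ is continuous in $E$, and its zero set is closed and has Lebesgue measure zero.
\item[(K2)] There is $K_0=K_0(\alpha,\gamma_-)>0$ with $\gamma(E)\ge\max\{\ln\lambda-\ln K_0,0\}$ for all $E$.
\item[(K3)] For every $\lambda>0$, $H_{\alpha,\lambda}(x)$ has pure point spectrum and exhibits uniform Lyapunov localization for a.e.\ $x$.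
\item[(K4)] When $\gamma$ is continuous, uniform localization is equivalent to uniform Lyapunov localization together with $\inf_E\gamma(E)>0$. For ergodic families $H(x)$, uniform localization for a.e.\ $x$ implies pure point spectrum for every $x$, with eigenfunctions obeying the uniform localization bound with $C,c$ independent of $x$.
\end{itemize}
In particular, uniform localization holds for all $x$ when $\lambda>K_0$. The following was posed as an open question in \cite{JK}: \emph{for every admissible $v$, every Diophantine $\alpha$ and every $\lambda>0$, is there $c(\lambda)=c(\lambda,v,\alpha)>0$ with $\gamma(E)>c(\lambda)$ for all $E\in\mathbb R$, so that uniform localization holds for all $x$?}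

The simplest cases point in both directions. For large $\lambda$ the answer is yes by (K2); see also Remark~\ref{rem:large}. For $\lambda=0$ and $|E|<2$ the one-step matrix is constant with eigenvalues $e^{\pm i\varphi}$, $E=2\cos\varphi$, so its powers are bounded by some $C$; since $\gamma(E)\le\frac1n\int\ln\|A_n\|\,dx$ and the right side tends to at most $\frac{\ln C}{n}$ as $\lambda\to0$, any lower bound $c(\lambda)$ tends to $0$ with $\lambda$. At rational frequencies and small coupling the exponent vanishes on a whole interval (Theorem~\ref{thm:unif}(b)). Finally, (K1) excludes zeros of $\gamma$ only for almost every energy, whereas a single exceptional energy would give a negative answer. What is needed is an obstruction that works at one fixed energy. Section~\ref{sec:model} exhibits it in the smallest case: it is the jump of $v$.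

\subsection{Results}

It is convenient to absorb $\lambda$ into the potential. Let $\mathbb T=\mathbb R/\mathbb Z$. For $0<a\le b$ let $\mathcal V(a,b)$ be the set of $1$-periodic $V$ with $a(y-x)\le V(y)-V(x)\le b(y-x)$ for $0\le x<y<1$. If $v$ is admissible, then $V=\lambda v\in\mathcal V(\lambda\gamma_-,\lambda\gamma_+)$. For any bounded Borel $1$-periodic $V$ and any $\alpha\in\mathbb R$ we write $H(x)$, $A_n(x,E)$ and $\gamma(E)=\gamma_{V,\alpha}(E)$ for the objects above with $\lambda v$ replaced by $V$.

\begin{theorem}\label{thm:main}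
Let $\alpha$ be irrational and $V\in\mathcal V(a,b)$. Then $\gamma(E)>0$ for every $E\in\mathbb R$, $\gamma$ is continuous on $\mathbb R$, and $\min_E\gamma(E)>0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every admissible $v$, Diophantine $\alpha$ and $\lambda>0$ we have $\gamma(E)>c(\lambda):=\frac12\min\gamma>0$ for all $E$, and $H_{\alpha,\lambda}(x)$ exhibits uniform localization for every $x$, with constants independent of $x$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}, $\gamma\ge\min\gamma>\frac12\min\gamma>0$. By (K3), uniform Lyapunov localization holds for a.e.\ $x$. By (K1), $\gamma$ is continuous, so (K4) gives uniform localization for a.e.\ $x$, and then for all $x$ with constants independent of $x$.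
\end{proof}

This is the only place where (K1)--(K4) and the Diophantine condition are used; the rest of the paper is self-contained. The next two theorems describe how far Theorem~\ref{thm:main} reaches.

\begin{theorem}[dependence on the frequency]\label{thm:unif}
\begin{itemize}
\item[(a)] For each compact $\mathcal K\subset\mathbb R\setminus\mathbb Q$ and $0<a\le b$,
\[
\inf\{\gamma_{V,\alpha}(E):\ \alpha\in\mathcal K,\ V\in\mathcal V(a,b),\ E\in\mathbb R\}>0 .
\]
\item[(b)] Irrationality is needed, and the lower bound cannot be uniform in $\alpha$: for every admissible $v$ and rational $p/q$ there is $\lambda_0>0$ such that for $0<\lambda<\lambda_0$ the exponent \eqref{eq:lyap} at frequency $p/q$ vanishes on an interval of energies $E$, and $\lim_{\alpha\to p/q}\gamma_{v,\alpha,\lambda}(E)=0$ there.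
\end{itemize}
\end{theorem}

\begin{definition}\label{def:pm}
Let $0<a\le b$ and let $d_1,\dots,d_m\in\mathbb T$ be distinct. A $1$-periodic $V$ is \emph{piecewise monotone} with constants $a,b$ and break points $d_1,\dots,d_m$ if it is right-continuous, continuous off the $d_i$, where it has jumps of arbitrary sign, and $a(y-x)\le V(y)-V(x)\le b(y-x)$ for $x<y$ in the same arc between consecutive $d_i$'s. We put $\Delta_i=V(d_i-)-V(d_i)$ and call the jump at $d_i$ \emph{downward} if $\Delta_i>0$. The pair $(V,\alpha)$ satisfies the \emph{separation condition} if there are $s\in(0,\frac12]$ and integers $n_k\to\infty$ with $\|n_k\alpha\|_{\mathbb T}\le1/n_k$ such that the $mn_k$ points $d_i-j\alpha$ ($1\le i\le m$, $0\le j<n_k$) are pairwise at distance at least $s/n_k$ in $\mathbb T$.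
\end{definition}

\begin{theorem}[several jumps]\label{thm:jumps}
\begin{itemize}
\item[(a)] If $V$ is piecewise monotone and $(V,\alpha)$ satisfies the separation condition, then the conclusion of Theorem~\ref{thm:main} holds.
\item[(b)] Some such condition is needed. For every badly approximable $\alpha\in(0,1)$ there is a piecewise monotone $V$, with downward jumps exactly at $0,\alpha,2\alpha$ (one orbit), such that $\gamma(0)=0$.
\end{itemize}
\end{theorem}

Here \emph{badly approximable} means that $\|k\alpha\|_{\mathbb T}\ge c/|k|$ for some $c>0$ and all integers $k\neq0$.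

Theorem~\ref{thm:main} is the case $m=1$ of Theorem~\ref{thm:jumps}(a), as we check in Section~\ref{sec:sep}, and we prove the two together in Sections~\ref{sec:ids}--\ref{sec:upper}. Theorem~\ref{thm:unif} is proved in Section~\ref{sec:freq} and Theorem~\ref{thm:jumps}(b) in Section~\ref{sec:three}. Throughout, $|\cdot|$ is Lebesgue measure on sets and the Euclidean norm on vectors, $\|\cdot\|$ is the operator norm, and ``a.e.'' refers to Lebesgue measure. Recall that $\|M^{-1}\|=\|M\|$ for $M\in SL_2(\mathbb R)$.

\section{Unipotent jumps and invariant metrics: the smallest case}\label{sec:model}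

Put $A^f=\begin{pmatrix}f&-1\\1&0\end{pmatrix}$. For fixed real $E$ we write $A(x)=A^{E-V(x)}$ and $A_n(x)=A(x+(n-1)\alpha)\cdots A(x)$. Since $(A^f)^{-1}=\begin{pmatrix}0&1\\-1&f\end{pmatrix}$,
\begin{equation}\label{eq:shear}
(A^f)^{-1}A^{f'}=\begin{pmatrix}1&0\\f-f'&1\end{pmatrix}.
\end{equation}
Thus changing the potential at one site multiplies the transfer matrix by a conjugate of a shear, that is, by a unipotent matrix $I+Z$ with $\operatorname{tr}Z=0$.

A \emph{metric} is a real symmetric positive definite $2\times2$ matrix $P$ with $\det P=1$; it measures vectors by $\langle Pw,w\rangle$. A matrix $M$ is an \emph{isometry from $P$ to $P'$} if $M^TP'M=P$. The eigenvalues of $P$ are $\mu$ and $\mu^{-1}$, so they lie in $[1/\operatorname{tr}P,\operatorname{tr}P]$ and $\operatorname{tr}P\ge2$. Applying these bounds to both sides of $\langle P'Mw,Mw\rangle=\langle Pw,w\rangle$ gives, for an isometry $M$ from $P$ to $P'$,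
\begin{equation}\label{eq:isobound}
\frac{|w|^2}{\operatorname{tr}P\,\operatorname{tr}P'}\le|Mw|^2\le\operatorname{tr}P\,\operatorname{tr}P'\,|w|^2\qquad(w\in\mathbb R^2).
\end{equation}
An \emph{invariant metric} at energy $E$ is a measurable map $P$ from $\mathbb T$ to metrics with $A(x)^TP(x+\alpha)A(x)=P(x)$ a.e. Then, for a.e.\ $x$, each $A_n(x)$ is an isometry from $P(x)$ to $P(x+n\alpha)$. If moreover $\operatorname{tr}P$ is integrable, \eqref{eq:isobound} gives $\int\ln\|A_n\|\le\int\ln\operatorname{tr}P<\infty$ for all $n$, so $\gamma(E)=0$. Proposition~\ref{prop:metric} below is the converse for our potentials: a zero of $\gamma$ produces an integrable invariant metric. The task is therefore to rule such metrics out.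

The isometries of determinant one of a fixed metric are rotations, and the only unipotent rotation is the identity. We need this in quantitative form.

\begin{lemma}\label{lem:unip}
Let $P_0$ be a metric with $\|P_0^{\pm1}\|\le K$, and let $U=I+Z$ be a real $2\times 2$ matrix with $\operatorname{tr}Z=0$. Then
\[
\|Z\|\le K\,\big(2K\,\|U^TP_0U-P_0\|\big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\tilde Z=P_0^{1/2}ZP_0^{-1/2}$, so that $\operatorname{tr}\tilde Z=0$ and $I+\tilde Z=P_0^{1/2}UP_0^{-1/2}$. Then
\[
\operatorname{tr}(\tilde Z^T\tilde Z)=\operatorname{tr}\big((I+\tilde Z)^T(I+\tilde Z)-I\big)=\operatorname{tr}\big(P_0^{-1/2}(U^TP_0U-P_0)P_0^{-1/2}\big)\le2K\|U^TP_0U-P_0\|,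
\]
because the trace of a $2\times2$ matrix is at most twice its norm. Now use $\|\tilde Z\|^2\le\operatorname{tr}(\tilde Z^T\tilde Z)$ and $\|Z\|\le\|P_0^{-1/2}\|\,\|\tilde Z\|\,\|P_0^{1/2}\|\le K\|\tilde Z\|$.
\end{proof}

\begin{proposition}\label{prop:model}
Let $V\in\mathcal V(a,b)$, $\alpha\in\mathbb R$, $E\in\mathbb R$. There is no continuous invariant metric at energy $E$.
\end{proposition}

\begin{proof}
Let $V(1-)=\lim_{x\uparrow1}V(x)$, $\Delta=V(1-)-V(0)\ge a$, $f^-=E-V(1-)$ and $f^+=E-V(0)=f^-+\Delta$. If $P$ is continuous and invariant, let $x\to0$ from the left and from the right in the invariance relation: both $A^{f^-}$ and $A^{f^+}$ are isometries from $P(0)$ to $P(\alpha)$. So $U=(A^{f^-})^{-1}A^{f^+}$ is an isometry of $P(0)$, and $U=\begin{pmatrix}1&0\\-\Delta&1\end{pmatrix}$ by \eqref{eq:shear}. Lemma~\ref{lem:unip} gives $\Delta=0$, a contradiction.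
\end{proof}

This suggests the answer yes, but it cannot be the whole story: the proposition holds for rational $\alpha$ as well, where $\gamma$ may vanish. A metric that is merely measurable has no meaningful values at $0$ and $\alpha$. To make up for this we look at $A_n(x)$, which jumps at the $n$ points $y=-j\alpha$, $0\le j<n$. By Lusin's theorem $P$ is continuous on a large compact set, and if the points $y$ are spread out at scale $1/n$, most of them lie near density points of that set. At such $y$ the jump of $A_n$ is a near-isometry, so Lemma~\ref{lem:unip} makes it close to $I$.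

This alone is not yet a contradiction. The jump at $y=-j\alpha$ is $I+Z$ with $Z=-\Delta\,C^{-1}e_2e_1^TC$, $C=A_j(y)$, and if $(p,q)$ is the first row of $C$, then $C^{-1}e_2=(-q,p)^T$ and $\|Z\|=\Delta(p^2+q^2)$, which is small when that row is short. We need a reason for many jumps to be large, and it is topological. For $n=1$ it is visible by hand. The vector $A(x)e_1=(E-V(x),1)$ moves along a horizontal line in the upper half plane, and its argument is $\operatorname{arccot}(E-V(x))\in(0,\pi)$. As $x$ runs from $0$ to $1$, the vector moves to the left and its argument increases by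
\[
L_1=\int_0^1\frac{V'(x)\,dx}{1+(E-V(x))^2}=\operatorname{arccot}f^--\operatorname{arccot}f^+>0 .
\]
At the jump the vector returns from $(f^-,1)$ to $(f^+,1)$ along the same line, and exactly this angle is undone. For general $n$ the same balance holds: the rotation $L_n$ of $A_n(x)e_1$ gained on the arcs of continuity equals the rotation undone at the jumps. With an integrable invariant metric, $L_n\ge c_1n$ (Section~\ref{sec:rot}), while the jumps undo only a fraction of $c_1n$ (Section~\ref{sec:upper}).

\section{One jump and the separation condition}\label{sec:sep}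

A potential $V\in\mathcal V(a,b)$ is Lipschitz on $[0,1)$, so it is piecewise monotone with $m=1$, $d_1=0$ and one downward jump $\Delta_1=V(1-)-V(0)\in[a,b]$. Let $\alpha$ be irrational with continued fraction denominators $q_k\to\infty$. Recall that for $k\ge1$
\[
\frac1{q_{k+1}+q_k}<\|q_k\alpha\|_{\mathbb T}<\frac1{q_{k+1}},\qquad\|j\alpha\|_{\mathbb T}\ge\|q_k\alpha\|_{\mathbb T}\quad\text{for }0<|j|<q_{k+1}.
\]
Hence for $k\ge2$ we have $\|q_k\alpha\|_{\mathbb T}<1/q_k$, and two points $-j\alpha$, $-j'\alpha$ with $0\le j\ne j'<q_k$ are at distance $\|(j-j')\alpha\|_{\mathbb T}\ge\|q_{k-1}\alpha\|_{\mathbb T}>1/(2q_k)$. The separation condition holds with $s=\frac12$ and $n_k=q_k$, so Theorem~\ref{thm:main} follows from Theorem~\ref{thm:jumps}(a). This is the only use of irrationality in the proof. For $\alpha=p/q$ the condition fails, since $d_1-j\alpha=d_1-(j+q)\alpha$ in $\mathbb T$.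

In Sections~\ref{sec:ids}--\ref{sec:upper}, $V$ is piecewise monotone with constants $a,b$ and break points $d_1,\dots,d_m$. It is Lipschitz on each arc, hence bounded, and $a\le V'\le b$ a.e. Going once around $\mathbb T$ gives $\sum_i\Delta_i=\int_{\mathbb T}V'\ge a$, so the number $m_-$ of downward jumps is at least $1$. Put
\[
a_*=a/m_- .
\]
The reader interested in Theorem~\ref{thm:main} may take $m=m_-=1$, $d_1=0$, $a_*=a$, $s=\frac12$. The separation condition is not used before Section~\ref{sec:rot}; until then $\alpha\in\mathbb R$ is arbitrary.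

\section{The integrated density of states}\label{sec:ids}

The definition \eqref{eq:lyap} extends to complex energies $z$, with the same subadditivity. To use $\gamma(E)=0$ at a single real energy we control $\gamma(E+i\varepsilon)$, and for this we write $\gamma$ as the logarithmic potential of a measure with bounded density.

For a polynomial $\varphi$, the matrix element $\langle\delta_0,\varphi(H(x))\delta_0\rangle$ is a polynomial in finitely many values $V(x+j\alpha)$; by uniform approximation on the interval $\mathcal I=[\inf V-2,\sup V+2]$, which contains all spectra, it is a Borel function of $x$ for every continuous $\varphi$. Let $dN$ be the probability measure on $\mathcal I$ with $\int\varphi\,dN=\int_{\mathbb T}\langle\delta_0,\varphi(H(x))\delta_0\rangle\,dx$. Its distribution function $N(E)$ is the \emph{integrated density of states}. Let $H_n(x)$ be the restriction of $H(x)$ to the sites $0,\dots,n-1$, let $N_n(x,E)$ be the number of its eigenvalues $\le E$, and let $dN_n$ be the probability measure on $\mathcal I$ with distribution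 function $\frac1n\int_{\mathbb T}N_n(x,E)\,dx$.

\begin{lemma}\label{lem:thouless}
We have $dN_n\to dN$ weakly, and $\gamma(z)=\int\ln|z-E'|\,dN(E')$ for all $z\in\mathbb C$ (Thouless formula).
\end{lemma}

\begin{proof}
All measures live on $\mathcal I$, so it suffices to compare moments. The $p$-th moment of $dN_n$ is $\frac1n\sum_{j<n}\int\langle\delta_j,H_n(x)^p\delta_j\rangle\,dx$. The diagonal element of a $p$-th power at $j$ depends only on the sites within distance $p$ of $j$, so for $p\le j\le n-1-p$
\[
\langle\delta_j,H_n(x)^p\delta_j\rangle=\langle\delta_j,H(x)^p\delta_j\rangle=\langle\delta_0,H(x+j\alpha)^p\delta_0\rangle ,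
\]
whose integral is the $p$-th moment of $dN$. The at most $2p$ other sites contribute $O(1/n)$.

Let $D_{k,l}$ be the determinant of $z$ minus the restriction of $H(x)$ to the sites $k,\dots,l$, with $D_{k,k-1}=1$, $D_{k,k-2}=0$. Expansion along the last row gives $D_{k,l}=(z-V(x+l\alpha))D_{k,l-1}-D_{k,l-2}$, and by induction
\[
A_n(x,z)=\begin{pmatrix}D_{0,n-1}&-D_{1,n-1}\\D_{0,n-2}&-D_{1,n-2}\end{pmatrix}.
\]
Let $\operatorname{Im}z\ne0$ and $n\ge2$. By Cramer's rule, $D_{1,n-1}/D_{0,n-1}$, $D_{0,n-2}/D_{0,n-1}$ and $D_{1,n-2}/D_{1,n-1}$ are diagonal entries of resolvents of self-adjoint matrices, so they are bounded by $|\operatorname{Im}z|^{-1}$; and $D_{1,n-2}/D_{0,n-1}$ is the product of the third and the first. Hence $|D_{0,n-1}|\le\|A_n\|\le(1+|\operatorname{Im}z|^{-1})^2|D_{0,n-1}|$. Since $\frac1n\int\ln|D_{0,n-1}|\,dx=\int\ln|z-E'|\,dN_n(E')$ and $\ln|z-\cdot|$ is continuous on $\mathbb R$, the formula holds off the real axis.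

To reach the axis, recall that a decreasing limit of nonnegative subharmonic functions is subharmonic, that the logarithmic potential of a compactly supported finite measure is subharmonic, and that a subharmonic function equals at each point the limit of its area means over shrinking disks. The function $\ln\|A_n(x,z)\|\ge0$ is continuous in $z$ and is a supremum of functions $\ln|\langle A_n(x,z)w,w'\rangle|$ over unit vectors, so it is subharmonic, and so is its $x$-average. By subadditivity $\frac1n\int\ln\|A_n(x,z)\|\,dx$ decreases to $\gamma(z)$ along $n=2^k$. Thus both sides of the formula are subharmonic; they agree a.e., so they have the same area means and agree everywhere.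
\end{proof}

Monotonicity enters through the next lemma: shifting the phase by $h$ raises the potential by $ah$ at all sites except a fraction of order $h$.

\begin{lemma}\label{lem:lip}
For all $E\in\mathbb R$ and $\delta>0$: $0\le N(E+\delta)-N(E)\le\delta/a_*$.
\end{lemma}

\begin{proof}
For $\delta\ge a$ the bound is trivial, so let $h=\delta/a<1$. If $(y,y+h]$ contains no downward jump, then $V(y+h)-V(y)\ge ah=\delta$, since upward jumps only add to the increase. The set of the other $y\in\mathbb T$ has measure at most $m_-h$. Call a site $j<n$ exceptional if $x+j\alpha$ lies in that set, and let $k_n(x)$ be the number of exceptional sites; then $\int k_n\le m_-nh$. Take the spectral subspace of $H_n(x+h)$ for eigenvalues $\le E+\delta$ and intersect it with the vectors vanishing at the exceptional sites. The intersection has dimension at least $N_n(x+h,E+\delta)-k_n(x)$, and on it $\langle H_n(x)\phi,\phi\rangle\le\langle H_n(x+h)\phi,\phi\rangle-\delta|\phi|^2\le E|\phi|^2$. By the min-max principle, $N_n(x+h,E+\delta)\le N_n(x,E)+k_n(x)$.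 Integrate over $x$, divide by $n$ and let $n\to\infty$: the claim follows when $E$ and $E+\delta$ are continuity points of $N$. Since $N$ has countably many discontinuities and is right-continuous, it follows for all $E$ by approximation from the right.
\end{proof}

Thus $dN$ has a density $N'$ with $0\le N'\le1/a_*$. For $\ell>0$ let $\gamma^{(\ell)}(E)=\int\max(\ln|E-E'|,-\ell)\,dN(E')$, which is Lipschitz in $E$. Then
\begin{equation}\label{eq:trunc}
0\le\gamma^{(\ell)}(E)-\gamma(E)\le\frac1{a_*}\int_{|y|<e^{-\ell}}\big(-\ell-\ln|y|\big)\,dy=\frac{2e^{-\ell}}{a_*}.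
\end{equation}
So $\gamma$ is continuous on $\mathbb R$, as a uniform limit of continuous functions. Also $\gamma(E)\ge\ln\operatorname{dist}(E,\mathcal I)\to\infty$ as $|E|\to\infty$. Hence $\min\gamma$ is attained, and since $\gamma\ge0$, Theorem~\ref{thm:jumps}(a) reduces to the statement that $\gamma(E)\ne0$ for each single $E$.

\begin{remark}\label{rem:large}
For steep potentials positivity is immediate. With $\rho=a_*/2$,
\[
\gamma(E)-\ln\rho=\int\ln\frac{|E-E'|}{\rho}\,dN(E')\ge\frac1{a_*}\int_{|y|<\rho}\ln\frac{|y|}\rho\,dy=-1 ,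
\]
so $\gamma(E)\ge\ln\frac{a_*}{2e}$ for every $\alpha$. The difficulty is at small $a_*$.
\end{remark}

If $\gamma(E)=0$ for some real $E$, then by Lemmas~\ref{lem:thouless} and \ref{lem:lip}, for $\varepsilon>0$,
\begin{equation}\label{eq:linear}
\gamma(E+i\varepsilon)=\int\tfrac12\ln\Big(1+\frac{\varepsilon^2}{(E-E')^2}\Big)dN(E')\le\frac1{a_*}\int_{\mathbb R}\tfrac12\ln\Big(1+\frac{\varepsilon^2}{y^2}\Big)dy=\frac{\pi\varepsilon}{a_*};
\end{equation}
the last integral vanishes at $\varepsilon=0$ and has $\varepsilon$-derivative $\int_{\mathbb R}\frac{\varepsilon\,dy}{y^2+\varepsilon^2}=\pi$.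

\section{An integrable invariant metric}\label{sec:metric}

From now until the end of Section~\ref{sec:upper} we suppose that $\gamma(E)=0$ for some fixed $E\in\mathbb R$.

Points of the upper half plane $\mathbb H$ parametrize metrics. For $r\in\mathbb H$ put
\[
Q(r)=\frac1{\operatorname{Im}r}\begin{pmatrix}1&-\operatorname{Re}r\\-\operatorname{Re}r&|r|^2\end{pmatrix},\qquad\langle Q(r)w,w\rangle=\frac{|w_1-rw_2|^2}{\operatorname{Im}r}\quad(w\in\mathbb R^2).
\]
Then $\det Q(r)=1$ and $\operatorname{tr}Q(r)=(1+|r|^2)/\operatorname{Im}r$. If $f\in\mathbb R$, $r'=f-1/r$ and $w'=A^fw=(fw_1-w_2,w_1)$, then $w_1'-r'w_2'=(w_1-rw_2)/r$ and $\operatorname{Im}r'=\operatorname{Im}r/|r|^2$. Therefore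
\begin{equation}\label{eq:Q}
(A^f)^TQ(f-1/r)A^f=Q(r).
\end{equation}
So a solution $r:\mathbb T\to\mathbb H$ of $r(x+\alpha)=E-V(x)-1/r(x)$ gives the invariant metric $Q(r(x))$. At complex energy such a solution always exists, and \eqref{eq:linear} keeps it away from the real axis on average.

\begin{proposition}\label{prop:metric}
If $\gamma(E)=0$, there is an invariant metric $P$ at energy $E$ such that $t:=\operatorname{tr}P$ satisfies $\int_{\mathbb T}t\le4\pi/a_*$.
\end{proposition}

\begin{proof}
\emph{Step 1: the solution at $z=E+i\varepsilon$, $0<\varepsilon\le1$.} Let $H_-(x)$ be the restriction of $H(x)$ to $\ell^2(\{\dots,-2,-1\})$ and $G(x)=\langle\delta_{-1},(z-H_-(x))^{-1}\delta_{-1}\rangle$. It is Borel, by polynomial approximation of $(z-\cdot)^{-1}$ on $\mathcal I$ as in Section~\ref{sec:ids}. By the spectral theorem $\operatorname{Im}G<0$ and $|G|\le1/\varepsilon$, so $r=r_\varepsilon:=1/G$ takes values in $\mathbb H$. In $H_-(x+\alpha)$ the site $-1$ carries the potential $V(x)$, and removing it leaves a translate $H'$ of $H_-(x)$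 on the sites $\le-2$. If $\phi=(z-H_-(x+\alpha))^{-1}\delta_{-1}$ and $\phi'$ is its part on the sites $\le-2$, then $(z-H')\phi'=\phi(-1)\delta_{-2}$, so $\phi(-2)=G(x)\phi(-1)$, and $(z-V(x))\phi(-1)-\phi(-2)=1$. Thus $G(x+\alpha)=\phi(-1)=1/(z-V(x)-G(x))$, that is,
\begin{equation}\label{eq:riccati}
r(x+\alpha)=z-V(x)-\frac1{r(x)},\qquad\operatorname{Im}r(x+\alpha)=\varepsilon+\frac{\operatorname{Im}r(x)}{|r(x)|^2}.
\end{equation}
Hence $\operatorname{Im}r>\varepsilon$ and $|r|\le|z|+\sup|V|+1/\varepsilon$ everywhere, and then $\operatorname{Im}r-\varepsilon\ge\varepsilon/\sup|r|^2$. All logarithms below are therefore bounded for fixed $\varepsilon$. By \eqref{eq:riccati}, $\ln|r(x)|^2=\ln\operatorname{Im}r(x)-\ln(\operatorname{Im}r(x+\alpha)-\varepsilon)$, and translation invariance of the integral gives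
\[
2\int\ln|r|\,dx=-\int\ln\Big(1-\frac\varepsilon{\operatorname{Im}r}\Big)dx\ge\varepsilon\int\frac{dx}{\operatorname{Im}r}.
\]
On the other hand \eqref{eq:riccati} says $A^{z-V(x)}\binom{r(x)}1=r(x)\binom{r(x+\alpha)}1$, so
\begin{equation}\label{eq:eigdir}
A_n(x,z)\binom{r(x)}1=\prod_{j<n}r(x+j\alpha)\binom{r(x+n\alpha)}1 .
\end{equation}
Taking logarithms of norms and integrating, the contributions of the two vectors cancel and $\int\ln\|A_n\|\ge n\int\ln|r|$. So $\gamma(z)\ge\int\ln|r|$, and with \eqref{eq:linear}
\begin{equation}\label{eq:imr}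
\int_{\mathbb T}\frac{dx}{\operatorname{Im}r_\varepsilon(x)}\le\frac{2\gamma(E+i\varepsilon)}\varepsilon\le\frac{2\pi}{a_*}.
\end{equation}

\emph{Step 2: a limit measure.} Nothing guarantees that $r_\varepsilon(x)$ converges as $\varepsilon\to0$ at this particular energy, so we take a weak limit of the graphs. Let $\nu_\varepsilon$ be the image of Lebesgue measure under $x\mapsto(x,r_\varepsilon(x))\in\mathbb T\times\mathbb H$. By \eqref{eq:imr} and Chebyshev's inequality, $|\{\operatorname{Im}r_\varepsilon<1/R\}|\le2\pi/(a_*R)$. By \eqref{eq:riccati}, $|r_\varepsilon(x+\alpha)|\le C+1/\operatorname{Im}r_\varepsilon(x)$ with $C=|E|+1+\sup|V|$, so $|\{|r_\varepsilon|>R\}|\le2\pi/(a_*(R-C))$ for $R>C$. The sets $\{\operatorname{Im}r\ge1/R,\ |r|\le R\}$ are compact in $\mathbb H$, so the family $(\nu_\varepsilon)$ is tight. By Prokhorov's theorem (a tight family of Borel probability measures on a metric space is relatively compact for weak convergence) there are $\varepsilon_k\to0$ and a probability measure $\nu$ with $\nu_{\varepsilon_k}\to\nu$ weakly.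 Testing with continuous functions of $x$ alone shows that the $x$-marginal of $\nu$ is Lebesgue measure.

\emph{Step 3: invariance of $\nu$.} Let $\Phi_\varepsilon(x,r)=(x+\alpha,E+i\varepsilon-V(x)-1/r)$, a map of $\mathbb T\times\mathbb H$ to itself for $\varepsilon\ge0$. By \eqref{eq:riccati}, $\int\varphi\circ\Phi_\varepsilon\,d\nu_\varepsilon=\int\varphi(x+\alpha,r_\varepsilon(x+\alpha))\,dx=\int\varphi\,d\nu_\varepsilon$. Let $\varphi$ be compactly supported in $\mathbb T\times\mathbb H$ and Lipschitz for the Euclidean distance. Then $|\varphi\circ\Phi_\varepsilon-\varphi\circ\Phi_0|\le\operatorname{Lip}(\varphi)\,\varepsilon$. The function $\varphi\circ\Phi_0$ is bounded and continuous off $\{d_1,\dots,d_m\}\times\mathbb H$, which is $\nu$-null, so $\int\varphi\circ\Phi_0\,d\nu_{\varepsilon_k}\to\int\varphi\circ\Phi_0\,d\nu$ by the portmanteau theorem. Hence $\int\varphi\circ\Phi_0\,d\nu=\int\varphi\,d\nu$. Such $\varphi$ determine a Borel probability measure, so $\nu$ is $\Phi_0$-invariant.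

Applying weak convergence to $\min(1/\operatorname{Im}r,R)$ and letting $R\to\infty$ gives $\int\frac{d\nu}{\operatorname{Im}r}\le2\pi/a_*$. Since $\frac1{\operatorname{Im}r}\circ\Phi_0=\frac{|r|^2}{\operatorname{Im}r}$, invariance gives $\int\frac{|r|^2}{\operatorname{Im}r}\,d\nu\le2\pi/a_*$ as well. Altogether $\int\operatorname{tr}Q\,d\nu\le4\pi/a_*$.

\emph{Step 4: fiber averages.} The measure $\nu$ need not be carried by a graph. But \eqref{eq:Q} is linear in $Q$, so it survives averaging $Q(r)$ over the fibers. The matrix-valued measure $B\mapsto\int_{B\times\mathbb H}Q\,d\nu$ on $\mathbb T$ is finite and absolutely continuous, because the marginal of $\nu$ is Lebesgue measure. Its density $\hat P$ is symmetric and positive semidefinite a.e., $\int\operatorname{tr}\hat P\le4\pi/a_*$, and integrals against $\nu$ of entries of $Q(r)$ times bounded Borel functions of $x$ may be computed with $\hat P(x)\,dx$. For Borel $B\subset\mathbb T$ write $(x',r')=\Phi_0(x,r)$ and use \eqref{eq:Q}, then invariance of $\nu$: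
\begin{align*}
\int_B\hat P\,dx&=\int1_B(x'-\alpha)\,A(x'-\alpha)^TQ(r')A(x'-\alpha)\,d\nu(x,r)\\
&=\int_{B+\alpha}A(x-\alpha)^T\hat P(x)A(x-\alpha)\,dx=\int_BA(x)^T\hat P(x+\alpha)A(x)\,dx .
\end{align*}
Hence $A(x)^T\hat P(x+\alpha)A(x)=\hat P(x)$ a.e.

\emph{Step 5: normalization.} We show $\det\hat P\ge1$ a.e., so that normalizing does not increase the trace. For any metric $S$, the matrix $S^{1/2}Q(r)S^{1/2}$ is a metric, so $\operatorname{tr}(Q(r)S)\ge2$. Integrating over $B\times\mathbb H$ gives $\int_B\operatorname{tr}(\hat PS)\ge2|B|$, so $\operatorname{tr}(\hat P(x)S)\ge2$ for a.e.\ $x$. This holds simultaneously for a countable dense set of metrics $S$, hence, for a.e.\ $x$, for all $S$. Choose $S=\sqrt{\det(\hat P+\delta I)}\,(\hat P+\delta I)^{-1}$ with $\delta>0$. Since $\operatorname{tr}(\hat P(\hat P+\delta I)^{-1})\le2$, we get $2\le2\sqrt{\det(\hat P+\delta I)}$; let $\delta\to0$. Finally $\det A=1$ gives $\det\hat P(x+\alpha)=\det\hat P(x)$ a.e., so $P=\hat P/\sqrt{\det\hat P}$ (set equal to $I$ on the exceptional null set) is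 an invariant metric with $\operatorname{tr}P\le\operatorname{tr}\hat P$ a.e.
\end{proof}

Let $X\subset\mathbb T$ be a set of full measure such that $A_n(x)^TP(x+n\alpha)A_n(x)=P(x)$ for all $x\in X$ and $n\ge0$. By \eqref{eq:isobound}, for $x\in X$, $n\ge0$, $w\in\mathbb R^2$,
\begin{equation}\label{eq:tbound}
\frac{|w|^2}{t(x)\,t(x+n\alpha)}\le|A_n(x)w|^2\le t(x)\,t(x+n\alpha)\,|w|^2 .
\end{equation}

\section{The total rotation}\label{sec:rot}

Now assume the separation condition, and let $n=n_k\ge5$. Let $Y_n$ be the set of the $mn$ distinct points $y=d_i-j\alpha$, $0\le j<n$, and put $\Delta_y=\Delta_i$; call $y$ \emph{downward} if $\Delta_y>0$. Let $f_l(x)=E-V(x+l\alpha)$ and $f(x)=(f_0(x),\dots,f_{n-1}(x))\in\mathbb R^n$.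

On each arc of $\mathbb T\setminus Y_n$ the map $f$ is Lipschitz. At $y=d_i-j\alpha$ the coordinate $f_j$ jumps from $f^-=E-V(d_i-)$ to $f^+=f^-+\Delta_y$. Every other coordinate $f_l$ is continuous at $y$: if $y+l\alpha=d_{i'}$ with $l\ne j$, then $y=d_{i'}-l\alpha$, contradicting distinctness. Let $T_y^\pm=\lim_{x\to y\pm}A_n(x)$. Then $T_y^\pm=BA^{f^\pm}C$ with the same $B,C\in SL_2(\mathbb R)$, and by \eqref{eq:shear}
\begin{equation}\label{eq:U}
U_y:=(T_y^-)^{-1}T_y^+=I+Z_y,\qquad Z_y=C^{-1}\begin{pmatrix}0&0\\-\Delta_y&0\end{pmatrix}C,\qquad\operatorname{tr}Z_y=0 .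
\end{equation}
Insert at each $y\in Y_n$ the segment from $f(y-)$ to $f(y+)$, along which $f_j=f^-+u\Delta_y$, $u\in[0,1]$. The arcs and the segments form a closed loop in $\mathbb R^n$.

Fix $w=e_1$. For $f\in\mathbb R^n$ let $\Psi_l=A^{f_{l-1}}\cdots A^{f_0}w$ and let $\psi_l$ be its first coordinate, so that $\Psi_l=(\psi_l,\psi_{l-1})$ for $l\ge1$. The map $\Psi:=\Psi_n:\mathbb R^n\to\mathbb R^2\setminus\{0\}$ is smooth, and $\mathbb R^n$ is simply connected, so $\arg\Psi$ has a continuous branch on $\mathbb R^n$. \emph{The total change of $\arg\Psi$ along the loop is therefore $0$.}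

Let $\omega(\xi,\xi')=\xi_1\xi_2'-\xi_2\xi_1'$, which is invariant under $SL_2(\mathbb R)$. Along a Lipschitz curve in $\mathbb R^2\setminus\{0\}$ the argument changes by $\int\omega(\Psi,\dot\Psi)/|\Psi|^2$. Write $\Psi=B_lA^{f_l}\Psi_l$ with $B_l\in SL_2(\mathbb R)$ independent of $f_l$. Then $\partial_{f_l}\Psi=B_l(\psi_l,0)$, and since the second coordinate of $A^{f_l}\Psi_l$ is $\psi_l$,
\begin{equation}\label{eq:twist}
\omega(\Psi,\partial_{f_l}\Psi)=\omega\big(A^{f_l}\Psi_l,(\psi_l,0)\big)=-\psi_l^2 .
\end{equation}
So raising the potential at any site turns $\Psi$ counterclockwise. On the arcs $\dot f_l=-V'(x+l\alpha)$, and their total contribution is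
\[
L_n=\int_{\mathbb T}\sum_{l<n}V'(x+l\alpha)\frac{\psi_l(x)^2}{|A_n(x)w|^2}\,dx .
\]
Denote by $-\Omega_y$ the change along the segment at $y$. There, by \eqref{eq:shear},
\begin{equation}\label{eq:segment}
\Psi(u)=BA^{f^-+u\Delta_y}Cw=T_y^-(I+uZ_y)w,\qquad u\in[0,1].
\end{equation}
This is an affine path missing the origin, so $|\Omega_y|<\pi$. By \eqref{eq:twist}, $\Omega_y\ge0$ if $\Delta_y>0$ and $\Omega_y\le0$ otherwise. Since $L_n-\sum_{y}\Omega_y=0$,
\begin{equation}\label{eq:balance}
\sum_{y\ \text{downward}}\Omega_y\ \ge\ L_n,\qquad 0\le\Omega_y<\pi\ \text{ for downward }y .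
\end{equation}
For $m=n=1$ this is the computation at the end of Section~\ref{sec:model}.

The formula for $L_n$ divides by $|A_n(x)w|^2$, so $L_n$ is large only if the final vector is not much longer than the intermediate ones. This is what the invariant metric provides.

\begin{lemma}\label{lem:lower}
$L_n\ge c_1n$, where $c_1=\dfrac a4\Big(\dfrac{a_*}{4\pi}\Big)^4$.
\end{lemma}

\begin{proof}
Since $|\Psi_l|^2=\psi_l^2+\psi_{l-1}^2$, we have $\sum_{l<n}\psi_l^2\ge\frac12\sum_{l=1}^{n-1}|A_l(x)w|^2$. Use $V'\ge a$ a.e., the lower bound \eqref{eq:tbound} for $A_l$ and the upper bound for $A_n$: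
\[
L_n\ge\frac a2\sum_{l=1}^{n-1}\int_{\mathbb T}\frac{dx}{t(x)^2\,t(x+l\alpha)\,t(x+n\alpha)} .
\]
By Jensen's inequality for the exponential, each integral is at least $\exp(-4\int\ln t)$, and by Jensen's inequality for the logarithm this is at least $(\int t)^{-4}\ge(a_*/4\pi)^4$. Finally $n-1\ge n/2$.
\end{proof}

\section{The rotation undone by the jumps}\label{sec:upper}

We show that the left side of \eqref{eq:balance} is less than $c_1n$ for large $n=n_k$. At a typical $y$ we imitate Proposition~\ref{prop:model}. Two difficulties arise. First, $P$ is controlled only on a compact set $F$ that need not contain $y$, so we work at nearby points $x^\pm$ on the two sides of $y$. Second, we must compare $A_n(x^\pm)$ with $T_y^\pm$; moving the phase by $\eta/n$ perturbs each of the $n$ factors by at most $b\eta/n$, and the error from the $l$-th factor is amplified by $\|A_l\|^2\le t(x)t(x+l\alpha)$. So we need the orbit averages of $t$ to be bounded on $F$, uniformly in $n$.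

\subsection{Choice of constants}
Put $\kappa=sc_1/(8\pi)$ and $t^*(x)=\sup_{n\ge1}\frac1n\sum_{l<n}t(x+l\alpha)\ge t(x)$. The maximal ergodic theorem, valid for any measure-preserving map and any nonnegative integrable function, gives $|\{t^*>K\}|\le\|t\|_1/K$. Fix $K\ge2$ with $\|t\|_1/K<\kappa$. By Lusin's theorem there is a compact $F\subset X\cap\{t^*\le K\}$ with $|F^c|\le\kappa$ such that $P|_F$ is continuous. Fix $\eta\in(0,s/2)$ so small that
\begin{equation}\label{eq:eta}
\theta:=e^{b\eta K^2}-1\le\tfrac12,\qquad\sigma_\infty:=4K^{7/2}(3\theta K)^{1/2}<\tfrac12,\qquad9mK^2\sigma_\infty<\tfrac{c_1}4 .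
\end{equation}
None of these choices depends on $n$. Define
\begin{gather*}
\zeta_n=\sup\{\|P(x)-P(x')\|:\ x,x'\in F,\ \|x-x'\|_{\mathbb T}\le4/n\},\\
\xi_n=3\theta K+5K^2\zeta_n,\qquad\sigma_n=4K^{7/2}\xi_n^{1/2},\\
\Lambda_n=\Big\{x\in F:\ \big|F^c\cap(x-\tfrac2n,x+\tfrac2n)\big|\ge\tfrac\eta{4n}\Big\}.
\end{gather*}
By uniform continuity of $P|_F$, $\zeta_n\to0$ and $\sigma_n\to\sigma_\infty$. By Lebesgue's density theorem, for a.e.\ $x\in F$ the proportion of $F^c$ in $(x-\frac2n,x+\frac2n)$ tends to $0$, whereas on $\Lambda_n$ it is at least $\eta/16$; so $1_{\Lambda_n}\to0$ a.e.\ and $|\Lambda_n|\to0$.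

\subsection{Bad points}
The open arcs $J_y$ of radius $\frac s{2n}$ about the points $y\in Y_n$ are disjoint by the separation condition. Call $y$ \emph{bad} if $J_y\subset F^c\cup\Lambda_n$, and \emph{good} otherwise. Each arc has length $s/n$, so
\begin{equation}\label{eq:bad}
\#\{\text{bad }y\}\le\frac ns\,(\kappa+|\Lambda_n|).
\end{equation}

\subsection{Good points}

\begin{lemma}\label{lem:good}
If $y\in Y_n$ is good and $\sigma_n\le\frac12$, then $|\Omega_y|\le9K^2\sigma_n$.
\end{lemma}

\begin{proof}
We drop the subscript $y$ from $T^\pm$, $U$, $Z$.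

\emph{Step 1: the points $x^\pm$.} Pick $x_0\in(J_y\cap F)\setminus\Lambda_n$. Let $J^-=(y-\frac\eta n,y)$ and $J^+=(y,y+\frac\eta n)$. As $\eta<\frac s2\le\frac14$, these arcs lie in $(x_0-\frac1{2n},x_0+\frac1{2n})$, and as $\|n\alpha\|_{\mathbb T}\le\frac1n$, their translates by $n\alpha$ lie in $(x_0-\frac2n,x_0+\frac2n)$. So the set of $x\in J^\pm$ with $x\notin F$ or $x+n\alpha\notin F$ has measure less than $2\cdot\frac\eta{4n}<|J^\pm|$. Choose $x^\pm\in J^\pm$ with $x^\pm,\,x^\pm+n\alpha\in F$. These four points are within $4/n$ of each other, so their metrics differ by at most $\zeta_n$. Put $P_0=P(x^-)$ and $M^\pm=A_n(x^\pm)$. Since $t\le K$ on $F$, we have $\|P_0^{\pm1}\|\le K$, and $\|M^\pm\|\le K$ by \eqref{eq:tbound}.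

\emph{Step 2: $T^\pm$ versus $M^\pm$.} Fix a sign, let $x=x^\pm$ and $f_l'=f_l(y\pm)$, so $T^\pm=A^{f'_{n-1}}\cdots A^{f'_0}$. Since $\eta<s$, the arc $J^\pm$ contains no point of $Y_n$; each $f_l$ is Lipschitz with constant $b$ on it, and $|f_l'-f_l(x)|\le b\eta/n$ for all $l<n$. Let $W_l=A_l(x)^{-1}A^{f'_{l-1}}\cdots A^{f'_0}$, $W_0=I$. By \eqref{eq:shear}, $(A^{f_l(x)})^{-1}A^{f'_l}=I+Z_l$ with $\|Z_l\|\le b\eta/n$, and
\[
W_{l+1}=A_l(x)^{-1}(I+Z_l)A_l(x)\,W_l=\big(I+A_l(x)^{-1}Z_lA_l(x)\big)W_l .
\]
By \eqref{eq:tbound}, $\|A_l(x)^{-1}\|\,\|A_l(x)\|=\|A_l(x)\|^2\le t(x)t(x+l\alpha)$. A product of matrices $I+Y_l$ differs from $I$ by at most $\prod(1+\|Y_l\|)-1\le\exp(\sum\|Y_l\|)-1$, so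
\[
\|W_n-I\|\le\exp\Big(\frac{b\eta}n\,t(x)\sum_{l<n}t(x+l\alpha)\Big)-1\le e^{b\eta K^2}-1=\theta ,
\]
because $t(x)\le t^*(x)\le K$. Thus $T^\pm=M^\pm W^\pm$ with $\|W^\pm-I\|\le\theta\le\frac12$, and $\|T^\pm\|\le\frac32K$.

\emph{Step 3: $T^\pm$ are near-isometries of $P_0$.} Omit the sign. From $M^TP(x+n\alpha)M=P(x)$,
\[
M^TP_0M-P_0=M^T\big(P_0-P(x+n\alpha)\big)M+\big(P(x)-P_0\big)
\]
has norm at most $(K^2+1)\zeta_n\le2K^2\zeta_n$. Also $\|W^TP_0W-P_0\|\le(2\theta+\theta^2)K\le3\theta K$. From $T^TP_0T-P_0=W^T(M^TP_0M-P_0)W+(W^TP_0W-P_0)$ and $\|W\|\le\frac32$,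
\[
\|(T^\pm)^TP_0T^\pm-P_0\|\le\tfrac92K^2\zeta_n+3\theta K\le\xi_n .
\]

\emph{Step 4: $U$ is close to $I$.} Let $S=(T^-)^{-1}$, so $\|S\|\le\frac32K$. Then $S^TP_0S-P_0=-S^T\big((T^-)^TP_0T^--P_0\big)S$ has norm at most $\frac94K^2\xi_n$, and for $U=ST^+$,
\[
U^TP_0U-P_0=(T^+)^T(S^TP_0S-P_0)T^++\big((T^+)^TP_0T^+-P_0\big)
\]
has norm at most $\frac{81}{16}K^4\xi_n+\xi_n\le8K^4\xi_n$. By \eqref{eq:U}, $\operatorname{tr}Z=0$, so Lemma~\ref{lem:unip} gives $\|Z\|\le K(16K^5\xi_n)^{1/2}=\sigma_n$.

\emph{Step 5: the angle.} Along the segment \eqref{eq:segment}, invariance of $\omega$ gives $|\omega(\Psi,\dot\Psi)|=|\omega((I+uZ)w,Zw)|=|\omega(w,Zw)|\le\sigma_n$, and $|\Psi|\ge\|T^-\|^{-1}(1-\|Z\|)\ge\frac2{3K}\cdot\frac12$. Hence $|\Omega_y|\le\sigma_n(3K)^2$.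
\end{proof}

\subsection{End of the proof of Theorems~\ref{thm:main} and \ref{thm:jumps}(a)}
For large $n=n_k$ we have $\sigma_n\le\frac12$ by \eqref{eq:eta}. Bound $\Omega_y$ by $\pi$ at bad points and by Lemma~\ref{lem:good} at the at most $mn$ good points. By Lemma~\ref{lem:lower}, \eqref{eq:balance} and \eqref{eq:bad},
\[
c_1\le\frac1n\sum_{y\ \text{downward}}\Omega_y\le\frac\pi s\,(\kappa+|\Lambda_n|)+9mK^2\sigma_n .
\]
As $k\to\infty$ the right side tends to $\frac{c_1}8+9mK^2\sigma_\infty<\frac38c_1$, a contradiction. Hence $\gamma(E)\ne0$ for every real $E$. By Section~\ref{sec:ids} this proves Theorem~\ref{thm:jumps}(a), and by Section~\ref{sec:sep} Theorem~\ref{thm:main}. \hfill$\square$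

\begin{remark}\label{rem:hyp}
The lower slope $a$ is used in Lemma~\ref{lem:lip}, hence for the metric, and in Lemma~\ref{lem:lower}. The upper slope $b$ makes the arcs of the loop Lipschitz and is used quantitatively in Step~2 of Lemma~\ref{lem:good}. The bound $\|n\alpha\|_{\mathbb T}\le1/n$ makes $P(x+n\alpha)$ close to $P(x)$ in Steps~1 and~3. The distance $s/n$ bounds the number of bad points and keeps $J^\pm$ free of jumps. Distinctness of the points of $Y_n$ gives $\operatorname{tr}Z_y=0$. When several factors of $A_n$ jump at the same point, $U_y$ is a product of several unipotent matrices, and such a product can be a genuine rotation; see Remark~\ref{rem:elliptic}.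
\end{remark}

\section{Dependence on the frequency}\label{sec:freq}

\begin{proof}[Proof of Theorem~\ref{thm:unif}(a)]
The proof of Theorem~\ref{thm:main} gives no explicit constant, so we argue by compactness. Adding a constant to $V$ and to $E$ does not change $\gamma$, so we may assume $V(0)=0$. Then $0\le V\le b$, the measure $dN$ is supported in $[-2,2+b]$, and $\gamma(E)\ge\ln3$ for $E\notin[-5,5+b]$ by Lemma~\ref{lem:thouless}. Suppose the infimum is $0$. Then $\gamma_{V_k,\alpha_k}(E_k)\to0$ for some $\alpha_k\in\mathcal K$, $V_k\in\mathcal V(a,b)$ with $V_k(0)=0$, and $E_k\in[-5,5+b]$. The restrictions $V_k|_{[0,1)}$ extend to uniformly bounded functions on $[0,1]$ with Lipschitz constant $b$. By the Arzel\`a--Ascoli theorem, along a subsequence $\alpha_k\to\alpha\in\mathcal K$, $E_k\to E$, and $V_k\to V$ uniformly, with $V\in\mathcal V(a,b)$.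

Let $dN_{(k)}$ and $dN$ be the measures of Section~\ref{sec:ids} for $(V_k,\alpha_k)$ and $(V,\alpha)$. The $p$-th moment of $dN_{(k)}$ is the integral over $x$ of a fixed polynomial in $V_k(x+j\alpha_k)$, $|j|\le p$. If $x+j\alpha\notin\mathbb Z$, then $V$ is continuous at $x+j\alpha$ and $V_k(x+j\alpha_k)\to V(x+j\alpha)$. By dominated convergence the moments converge, so $dN_{(k)}\to dN$ weakly. The functions $\max(\ln|E_k-\cdot|,-\ell)$ converge uniformly to the continuous function $\max(\ln|E-\cdot|,-\ell)$, so $\gamma^{(\ell)}_{V_k,\alpha_k}(E_k)\to\gamma^{(\ell)}_{V,\alpha}(E)$ for each $\ell$. The error \eqref{eq:trunc} is at most $2e^{-\ell}/a$, uniformly in $k$. Hence $\gamma_{V_k,\alpha_k}(E_k)\to\gamma_{V,\alpha}(E)$, which is positive by Theorem~\ref{thm:main} because $\alpha$ is irrational. This is a contradiction.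
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unif}(b)]
Choose $E_0=2\cos\varphi_0$ with $\sin(q\varphi_0)\ne0$. The matrix $A^{E_0}$ has eigenvalues $e^{\pm i\varphi_0}$, so $(A^{E_0})^q$ has trace $2\cos q\varphi_0\in(-2,2)$. By continuity there is $\rho>0$ such that $|\operatorname{tr}(A^{f_{q-1}}\cdots A^{f_0})|<2$ on the closed cube $\max_l|f_l-E_0|\le\rho$; the set $\mathcal M$ of these products is compact. Choose $\lambda_0>0$ with $\lambda_0\sup|v|\le\rho/2$, and let $0<\lambda<\lambda_0$, $|E-E_0|\le\rho/2$. Write $A_n^\alpha$ for the transfer matrices at frequency $\alpha$. Then $A_q^{p/q}(x,E)\in\mathcal M$ for all $x$. For $M\in\mathcal M$ with $\operatorname{tr}M=2\cos\vartheta$, induction from $M^2=2\cos\vartheta\,M-I$ gives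
\[
M^l=\frac{\sin l\vartheta}{\sin\vartheta}\,M-\frac{\sin(l-1)\vartheta}{\sin\vartheta}\,I ,
\]
and $|\sin\vartheta|$ is bounded below on $\mathcal M$, so the powers are uniformly bounded. By periodicity of $v$, $A^{p/q}_{lq+i}(x)=A^{p/q}_i(x)\,A^{p/q}_q(x)^l$ for $0\le i<q$. So $\|A_n^{p/q}(x,E)\|\le C$ for all $n$ and $x$, and the exponent at frequency $p/q$ is $0$.

For any $\alpha$ and $n$, $0\le\gamma_{v,\alpha,\lambda}(E)\le\frac1n\int\ln\|A_n^\alpha\|\,dx$. As $\alpha\to p/q$, $A_n^\alpha(x)\to A_n^{p/q}(x)$ off the finite set of $x\in\mathbb T$ with $x+jp/q\in\mathbb Z$ for some $j<n$, so by dominated convergence $\limsup_{\alpha\to p/q}\gamma_{v,\alpha,\lambda}(E)\le\frac{\ln C}n$. Let $n\to\infty$.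
\end{proof}

\section{Three jumps on one orbit}\label{sec:three}

We prove Theorem~\ref{thm:jumps}(b). Let $\alpha\in(0,1)$ with $\|k\alpha\|_{\mathbb T}\ge c/|k|$ for $k\ne0$. By \eqref{eq:Q} it suffices to find $V$ and a function $r$ with values in a compact subset of $\mathbb H$ solving $r(x+\alpha)=-V(x)-1/r(x)$. We reverse the roles: we choose $r$ and read off $V$. By \eqref{eq:eigdir}, $r(x+m\alpha)$ is the ratio $\psi(m)/\psi(m-1)$ of a complex solution. We look for a solution with modulus $\rho(x+m\alpha)$ and phase increments $\vartheta(x+m\alpha)$, that is,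
\begin{equation}\label{eq:ansatz}
r(x)=\frac{\rho(x)}{\rho(x-\alpha)}\,e^{i\vartheta(x-\alpha)},\qquad\rho(x)\,\rho(x+\alpha)\sin\vartheta(x)=1 .
\end{equation}
The second relation says that the Wronskian of $\psi$ and $\bar\psi$ is constant; it is what makes $V$ real. Indeed,
\[
r(x+\alpha)+\frac1{r(x)}=\frac{\rho(x+\alpha)e^{i\vartheta(x)}+\rho(x-\alpha)e^{-i\vartheta(x-\alpha)}}{\rho(x)},
\]
and inserting $\rho(x+\alpha)=\frac1{\rho(x)\sin\vartheta(x)}$ and $\rho(x-\alpha)=\frac1{\rho(x)\sin\vartheta(x-\alpha)}$, the imaginary part is $\rho(x)^{-2}(1-1)=0$ and the real part is $\rho(x)^{-2}(\cot\vartheta(x)+\cot\vartheta(x-\alpha))$. With $\vartheta=\frac\pi2+h$ and $\rho=e^g$ we have $\cot\vartheta=-\tan h$, $\sin\vartheta=\cos h$, and so $r(x+\alpha)=-V(x)-1/r(x)$ holds for all $x$ with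
\begin{equation}\label{eq:Vthree}
V(x)=\big(\tan h(x)+\tan h(x-\alpha)\big)e^{-2g(x)},
\end{equation}
provided that
\begin{equation}\label{eq:cohom}
g(x)+g(x+\alpha)=\Gamma(x):=-\ln\cos h(x).
\end{equation}
If $h$ is an increasing sawtooth of size $\varepsilon$ and $g$ is Lipschitz of size $\varepsilon^2$, then $V$ increases between its jumps. It remains to choose $h$ so that \eqref{eq:cohom} has such a solution. Below, $C$ denotes constants independent of $\varepsilon\in(0,1]$.

\subsection{The sawtooth}
Let $h$ be $1$-periodic and affine from $-\frac\varepsilon2$ to $\frac\varepsilon2$ on $[0,\alpha)$, and again on $[\alpha,1)$. Its slopes are $\varepsilon/\alpha$ and $\varepsilon/(1-\alpha)$, so $\varepsilon\le h'\le C\varepsilon$ off $\{0,\alpha\}$. At $0$ and $\alpha$ it jumps from $\frac\varepsilon2$ to $-\frac\varepsilon2$; since the cosine is even, $\Gamma$ is continuous on $\mathbb T$, and $|\Gamma|\le C\varepsilon^2$. The derivative $\Gamma'=h'\tan h$ jumps at $0$ from $\frac\varepsilon{1-\alpha}\tan\frac\varepsilon2$ to $-\frac\varepsilon\alpha\tan\frac\varepsilon2$,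 and at $\alpha$ from $\frac\varepsilon\alpha\tan\frac\varepsilon2$ to $-\frac\varepsilon{1-\alpha}\tan\frac\varepsilon2$. Both jumps equal $-\mu$, where
\[
\mu=\varepsilon\tan\frac\varepsilon2\,\Big(\frac1\alpha+\frac1{1-\alpha}\Big)\le C\varepsilon^2 .
\]

\subsection{Solving the equation for $g$}
Solving \eqref{eq:cohom} by Fourier series means dividing by $1+e^{2\pi ik\alpha}$, and the estimate below uses coefficients decaying like $|k|^{-3}$. So we first remove the two kinks of $\Gamma$ by hand. This is possible because they are equal and sit at two points differing by $\alpha$: a kink of $g$ at $\alpha$ produces exactly such a pair. Let $\beta(x)=\frac12\{x\}(\{x\}-1)$. It is Lipschitz on $\mathbb T$, $\beta''=1$ off $0$, and $\beta'=\{x\}-\frac12$ jumps by $-1$ at $0$. Put $g_1(x)=\mu\beta(x-\alpha)$. Then $g_1(x)+g_1(x+\alpha)=\mu(\beta(x-\alpha)+\beta(x))=:\Gamma_1(x)$, and $\Gamma_1'$ jumps by $-\mu$ at $0$ and at $\alpha$. So $\Gamma_2=\Gamma-\Gamma_1$ is $C^1$ with Lipschitz derivative, and $\Gamma_2''=h'^2\sec^2h-2\mu$ off $\{0,\alpha\}$.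 On each of the two arcs $h'^2\le C\varepsilon^2$ is constant and $\sec^2h$ has bounded variation, and the two jumps are at most $C\varepsilon^2$; so $\Gamma_2''$ has total variation at most $C\varepsilon^2$. Two integrations by parts, and the bound $\operatorname{Var}/(2\pi|k|)$ for the Fourier coefficients of a function of bounded variation, give $|\hat\Gamma_2(k)|\le C\varepsilon^2|k|^{-3}$ for $k\ne0$. Also $|\hat\Gamma_2(0)|\le C\varepsilon^2$.

Let $\hat g_2(k)=\hat\Gamma_2(k)/(1+e^{2\pi ik\alpha})$. From $|\sin\pi y|\ge2\|y\|_{\mathbb T}$ and $\|2y\|_{\mathbb T}\le2\|y\|_{\mathbb T}$,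
\[
|1+e^{2\pi ik\alpha}|=2|\sin\pi(k\alpha-\tfrac12)|\ge4\|k\alpha-\tfrac12\|_{\mathbb T}\ge2\|2k\alpha\|_{\mathbb T}.
\]
The worst-case bound $\|2k\alpha\|_{\mathbb T}^{-1}\le 2|k|/c$ would leave the divergent sum $\sum|k|^{-1}$ for $g_2'$, so we sum over dyadic blocks. For $2^l\le k\ne k'<2^{l+1}$ we have $0<|2k-2k'|<2^{l+1}$ and $2k<2^{l+2}$. Hence the residues of $2k\alpha$ in $(-\frac12,\frac12]$ are pairwise at distance at least $c2^{-l-1}$ and have modulus at least $c2^{-l-2}$. On either side of $0$ the $i$-th smallest modulus is therefore at least $ic2^{-l-2}$, and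
\[
\sum_{2^l\le k<2^{l+1}}\|2k\alpha\|_{\mathbb T}^{-1}\le2\sum_{i\le2^l}\frac{2^{l+2}}{ci}\le C2^l(l+1).
\]
Consequently $\sum_k|k|\,|\hat g_2(k)|\le C\varepsilon^2\sum_{l\ge0}2^{-2l}\,2^l(l+1)\le C\varepsilon^2$. So $g_2$ is $C^1$ with $|g_2|+|g_2'|\le C\varepsilon^2$; it is real because $\hat g_2(-k)=\overline{\hat g_2(k)}$; and $g_2(x)+g_2(x+\alpha)=\Gamma_2(x)$ because both sides are continuous with the same Fourier coefficients. The function $g=g_1+g_2$ is real, Lipschitz, $C^1$ off $\alpha$, solves \eqref{eq:cohom}, and $|g|+|g'|\le C\varepsilon^2$.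

\subsection{The potential and the exponent}
Define $V$ by \eqref{eq:Vthree}; it is right-continuous and $|V|\le C\varepsilon$. The points $0,\alpha,2\alpha$ are distinct in $\mathbb T$, and off them $V$ is $C^1$ with
\[
V'=\big(h'(x)\sec^2h(x)+h'(x-\alpha)\sec^2h(x-\alpha)\big)e^{-2g}-2g'V\ \ge\ 2\varepsilon e^{-C\varepsilon^2}-C\varepsilon^3 .
\]
Fix $\varepsilon$ so small that this lower bound is positive. Since $V'$ is also bounded above, the mean value theorem gives the two slope bounds of Definition~\ref{def:pm} on each arc. The function $\tan h(x)$ jumps down at $0$ and $\alpha$, the function $\tan h(x-\alpha)$ jumps down at $\alpha$ and $2\alpha$, and $g$ is continuous. So $V$ is piecewise monotone with downward jumps exactly at $0,\alpha,2\alpha$.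

Since $g$ is bounded and $|h|\le\frac12$, the function $r$ in \eqref{eq:ansatz} takes values in a compact subset of $\mathbb H$, so $\operatorname{tr}Q(r(x))$ is bounded. By \eqref{eq:Q} with $f=-V(x)$, the matrix $A_n(x,0)$ is an isometry from $Q(r(x))$ to $Q(r(x+n\alpha))$ for every $x$. By \eqref{eq:isobound}, $\sup_{n,x}\|A_n(x,0)\|<\infty$, and $\gamma(0)=0$. This proves Theorem~\ref{thm:jumps}(b). \hfill$\square$

\begin{remark}\label{rem:elliptic}
One sees exactly which step of the positivity proof breaks. At $y=-j\alpha$ with $0\le j\le n-3$ the factors $j,j+1,j+2$ of $A_n$ jump together. The function $r$ has continuous modulus, and its argument jumps by $-\varepsilon$ at $\alpha$ and at $2\alpha$ only. So $r$ is continuous at $y$ and $y+n\alpha$, while $\prod_{l<n}r(x+l\alpha)$ is multiplied by $e^{-2i\varepsilon}$ as $x$ crosses $y$. The identity \eqref{eq:eigdir}, which holds here with $z=0$, gives $(T_y^-)^{-1}T_y^+\binom{r(y)}1=e^{-2i\varepsilon}\binom{r(y)}1$. The jump has the eigenvalue $e^{-2i\varepsilon}\ne1$: it is a rotation of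 the metric $Q(r(y))$ by a fixed angle and is not unipotent.
\end{remark}

\begin{thebibliography}{9}
\bibitem{JK} Svetlana Jitomirskaya, Ilya Kachkovskiy, \emph{All couplings localization for quasiperiodic operators with Lipschitz monotone potentials}, arXiv:1509.02226 (2015).
\end{thebibliography}
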